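\title{Stanley depth and analytic spread of integrally closed monomial ideals}

\begin{abstract}
Let $I$ be a nonzero proper integrally closed monomial ideal in a polynomial ring $S$ in $n$ variables over a field, and let $\ell(I)$ be its analytic spread. We prove that $\operatorname{sdepth}(S/I)\ge n-\ell(I)$ and $\operatorname{sdepth}(I)\ge n-\ell(I)+1$, as conjectured in a paper of Seyed Fakhari. The proof partitions the lattice points inside and outside a polyhedron whose recession cone is the positive orthant: the points are projected generically to the facets, and one inducts on slices of the facets. A counting argument shows that for every nonzero proper monomial ideal $I$ both bounds are attained by $\overline{I^k}$ for all large $k$. The first inequality fails for ideals that are not integrally closed.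
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{K}$ is a field, $S=\mathbb{K}[x_1,\dots,x_n]$ with $n\ge1$, and $\mathfrak{m}=(x_1,\dots,x_n)$. We write $\mathbb{N}=\{0,1,2,\dots\}$, $[n]=\{1,\dots,n\}$ and $x^a=x_1^{a_1}\cdots x_n^{a_n}$ for $a\in\mathbb{N}^n$.

\subsection*{Stanley depth}
Let $M$ be a finitely generated $\mathbb{Z}^n$-graded $S$-module. For a nonzero homogeneous $u\in M$ and a set $Z\subseteq\{x_1,\dots,x_n\}$, let $u\mathbb{K}[Z]$ be the $\mathbb{K}$-span of the elements $uw$, where $w$ runs through the monomials of $\mathbb{K}[Z]$. It is a \emph{Stanley space of dimension $|Z|$} if it is a free $\mathbb{K}[Z]$-module. A \emph{Stanley decomposition} $\mathcal{D}$ of $M$ is a finite decomposition $M=\bigoplus_{i}u_i\mathbb{K}[Z_i]$ of the vector space $M$ into Stanley spaces. One puts $\operatorname{sdepth}(\mathcal{D})=\min_i|Z_i|$, and the \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the maximum of $\operatorname{sdepth}(\mathcal{D})$ over all Stanley decompositions of $M$.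

For a monomial ideal $I$ and its quotient this is a question about partitions of sets of lattice points. Let $A$ be a finite set with unit vectors $e_i\in\mathbb{R}^A$. For $Y\subseteq A$ we regard $\mathbb{N}^Y$ and $\mathbb{R}^Y$ as the sets of vectors of $\mathbb{N}^A$ and $\mathbb{R}^A$ supported in $Y$. A \emph{cell} is a set $u+\mathbb{N}^Y$ with $u\in\mathbb{Z}^A$; its \emph{corner} is $u$ and its \emph{dimension} is $|Y|$. Let $\Gamma(I)=\{a\in\mathbb{N}^n:x^a\in I\}$. The $\mathbb{Z}^n$-graded components of $I$ and of $S/I$ have dimension at most $1$, so a nonzero homogeneous element is a scalar multiple of a monomial $x^u$, and $x^u\mathbb{K}[x_i:i\in Y]$ is a Stanley space of $I$ (of $S/I$) exactly when the cell $u+\mathbb{N}^Y$ lies in $\Gamma(I)$ (in $\mathbb{N}^n\setminus\Gamma(I)$). Hence a Stanley decomposition of $I$ (of $S/I$) is the same thing as a partition of $\Gamma(I)$ (of $\mathbb{N}^n\setminus\Gamma(I)$) into finitely many cells, and the Stanley depth measures how large the smallest cell can be made. Such partitions exist: if $\gamma$ bounds all exponents in the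 generators of $I$, the cells $a+\mathbb{N}^{\{i\,:\,a_i=\gamma\}}$ with $a\in\{0,\dots,\gamma\}^n$ partition $\mathbb{N}^n$, and each lies in $\Gamma(I)$ or is disjoint from it.

\subsection*{Analytic spread and integral closure}
The \emph{Rees algebra} of an ideal $I\subseteq S$ is $\mathcal{R}(I)=\bigoplus_{k\ge0}I^kt^k$, the \emph{fiber cone} is $\mathcal{R}(I)/\mathfrak{m}\mathcal{R}(I)$, and the \emph{analytic spread} $\ell(I)$ is the Krull dimension of the fiber cone. For a nonzero proper monomial ideal, the part of degree $k$ of the fiber cone is $I^k/\mathfrak{m}I^k$, whose dimension is the number of minimal generators of $I^k$. This number is the Hilbert function of a standard graded algebra of dimension $\ell(I)$, so it grows like $k^{\ell(I)-1}$.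

The \emph{integral closure} $\overline{I}$ is the set of all $f\in S$ that satisfy an equation $f^r+a_1f^{r-1}+\dots+a_r=0$ with $a_i\in I^i$, and $I$ is \emph{integrally closed} if $I=\overline{I}$. We use the standard description for a monomial ideal $I$: the ideal $\overline{I}$ is the monomial ideal generated by the monomials $u$ with $u^r\in I^r$ for some $r\ge1$. Since this condition passes to multiples of $u$, it characterizes all monomials of $\overline{I}$.

\subsection*{Results}
The two inequalities of the following theorem are posed as a conjecture in \cite{SF}.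

\begin{theorem}\label{thm:conj}
Let $0\ne I\ne S$ be an integrally closed monomial ideal. Then
\[
\operatorname{sdepth}(S/I)\ge n-\ell(I)\qquad\text{and}\qquad\operatorname{sdepth}(I)\ge n-\ell(I)+1 .
\]
\end{theorem}

The two extreme values of $\ell$ show the shape of the statement. A principal ideal $I=(x^g)$ has fiber cone $\mathbb{K}[x^gt]$, so $\ell(I)=1$. The set $\Gamma(I)=g+\mathbb{N}^n$ is one cell of dimension $n$. Its complement is partitioned by the first index $i$ with $a_i<g_i$ and by the value of $a_i$ into cells of dimension $n-1$, and every cell of dimension $n$ meets $g+\mathbb{N}^n$. So both inequalities are equalities. For $I=\mathfrak{m}$ the fiber cone is a polynomial ring in $n$ variables and $\ell=n$. The first bound is $0=\operatorname{sdepth}(\mathbb{K})$. The second bound is $1$ and need not be attained: for $n=3$, sorting monomials by their supports gives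
\[
\mathfrak{m}=x_1\mathbb{K}[x_1,x_2]\oplus x_2\mathbb{K}[x_2,x_3]\oplus x_3\mathbb{K}[x_3,x_1]\oplus x_1x_2x_3\mathbb{K}[x_1,x_2,x_3],
\]
so $\operatorname{sdepth}(\mathfrak{m})\ge2$. The analytic spread is an asymptotic invariant, and it is asymptotically that the bounds become exact.

\begin{theorem}\label{thm:sharp}
Let $0\ne I\ne S$ be any monomial ideal. For all $k\ge1$,
\[
\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell(I)\qquad\text{and}\qquad\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1,
\]
and equality holds in both for all $k\gg0$. Moreover, for all $k\gg0$, every monomial ideal $J$ with $I^k\subseteq J\subseteq\overline{I^k}$ satisfies $\operatorname{sdepth}(J)\le n-\ell(I)+1$.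
\end{theorem}

Both theorems come from convex geometry. The \emph{recession cone} of a nonempty polyhedron $P\subseteq\mathbb{R}^A$ is the set $\operatorname{rec}(P)$ of all $r$ with $p+tr\in P$ for all $p\in P$ and $t\ge0$. We say that $P$ is \emph{of orthant type} if $P\ne\emptyset$ and $\operatorname{rec}(P)=\mathbb{R}^A_{\ge0}$, and we let $d(P)$ be the largest dimension of a bounded face of $P$. The \emph{Newton polyhedron} of a monomial ideal $I\neq0$, generated by monomials with exponents $g_1,\dots,g_s$, is
\[
P(I)=\operatorname{conv}\{g_1,\dots,g_s\}+\mathbb{R}^n_{\ge0},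
\]
the convex hull of $\Gamma(I)$. It is of orthant type, and Section~\ref{sec:newton} shows that $\Gamma(\overline{I^k})=kP(I)\cap\mathbb{Z}^n$ and $\ell(I)=d(P(I))+1$.

With this dictionary one can see why $n-\ell(I)+1$ is the number to guess. Let $G$ be a bounded face of $P=P(I)$ of dimension $d=d(P)$. For large $k$, about $k^d$ minimal generators of $\overline{I^k}$ lie on $kG$. A minimal generator can belong to a cell of a Stanley decomposition only as its corner, so each starts its own cell. A cell of dimension $e$ has about $m^e$ points within distance $m$ of its corner, while only about $k^dm^{n-d}$ lattice points lie within distance $m$ of $kG$. So some cell has $e\le n-d=n-\ell(I)+1$. Outside $kP$, the cells that come close to $kG$ turn out to be confined to boundedly many hyperplanes, which costs one more dimension. Theorem~\ref{thm:conj} says that bounded faces are the only obstruction to large cells. In polyhedral terms: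

\begin{theorem}\label{thm:inside}
Let $A$ be a finite set and $P\subseteq\mathbb{R}^A$ a polyhedron of orthant type. Then $P\cap\mathbb{Z}^A$ is a finite disjoint union of cells of dimension at least $|A|-d(P)$.
\end{theorem}

\begin{theorem}\label{thm:outside}
Let $P\subseteq\mathbb{R}^n_{\ge0}$ be a polyhedron of orthant type. Then $\mathbb{N}^n\setminus P$ is a finite disjoint union of cells of dimension at least $n-1-d(P)$.
\end{theorem}

No rationality is assumed here. This generality is what makes the induction work, because it passes to slices of facets taken at generic positions, and these are not Newton polyhedra of ideals.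

Section~\ref{sec:poly} recalls polyhedra, and Section~\ref{sec:newton} reduces the lower bounds to Theorems~\ref{thm:inside} and~\ref{thm:outside}. Section~\ref{sec:example} constructs the partitions by hand in three variables; Sections~\ref{sec:slices}--\ref{sec:outside} construct them in general. Section~\ref{sec:upper} proves the upper bounds, and Section~\ref{sec:cons} draws consequences.

\section{Polyhedra of orthant type}\label{sec:poly}

A \emph{polyhedron} in $\mathbb{R}^A$ is an intersection of finitely many closed half-spaces $\{y:c\cdot y\ge\beta\}$. The dimension of a convex set is that of its affine hull $\operatorname{aff}$, and its relative interior is its interior in the affine hull. A \emph{face} of a nonempty polyhedron $P$ is a nonempty set $\{y\in P:c\cdot y=\beta\}$, where $c\cdot y\ge\beta$ holds on $P$; the choice $c=0$, $\beta=0$ gives the face $P$. \emph{Vertices} are faces of dimension $0$ and \emph{facets} are faces of dimension $\dim P-1$. We use the following textbook facts about a nonempty polyhedron $P$.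
\begin{itemize}
\item[(P1)] If $P$ is defined by the inequalities $c_\nu\cdot y\ge\beta_\nu$, then $\operatorname{rec}(P)$ is defined by $c_\nu\cdot r\ge0$. The polyhedron $P$ is bounded if and only if $\operatorname{rec}(P)=\{0\}$.
\item[(P2)] If $V\neq\emptyset$ is finite and $C$ is a finitely generated cone, then $\operatorname{conv}V+C$ is a polyhedron with recession cone $C$, and its vertices belong to $V$. Conversely, if $P$ contains no line, then $P$ has a vertex and $P=\operatorname{conv}(\text{vertices})+\operatorname{rec}(P)$.
\item[(P3)] There are finitely many faces, and faces of faces are faces. Every point of $P$ lies in the relative interior of a face. If a convex combination with positive weights of points of $P$ lies in a face, so do the points. A point on two different facets lies on a face of dimension at most $\dim P-2$.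
\item[(P4)] Inside $\operatorname{aff}(P)$, the polyhedron $P$ is defined by one inequality $c_F\cdot y\ge\beta_F$ for each facet $F$, where $F=\{y\in P:c_F\cdot y=\beta_F\}$ and $\operatorname{aff}(F)=\{y\in\operatorname{aff}(P):c_F\cdot y=\beta_F\}$. If $P$ is full-dimensional, these inequalities occur, up to positive factors, in every finite system that defines $P$.
\item[(P5)] Let $p\in P$ and let $r$ be parallel to $\operatorname{aff}(P)$. If $p-\delta r\notin P$ for all $\delta>0$, then $p$ lies on a facet $F$ with $c_F\cdot r>0$. (Otherwise each facet inequality is strict at $p$ or has $c_F\cdot r\le0$, and so holds at $p-\delta r$ for small $\delta$.)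
\end{itemize}

\begin{lemma}\label{lem:orthant}
Let $P\subseteq\mathbb{R}^A$ be of orthant type.
\begin{itemize}
\item[(a)] $P$ has dimension $|A|$, has a vertex, equals $\operatorname{conv}(\text{vertices})+\mathbb{R}^A_{\ge0}$, and is bounded below in each coordinate.
\item[(b)] Let $G=\{y\in P:c\cdot y=\beta\}$ be a face, with $c\cdot y\ge\beta$ on $P$. Then $c\ge0$ and $\operatorname{rec}(G)=\mathbb{R}^Z_{\ge0}$ with $Z=\{i:c_i=0\}$. So $G$ is bounded if and only if all $c_i$ are positive, and otherwise $e_i\in\operatorname{rec}(G)$ for some $i$.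
\item[(c)] For $\lambda>0$ and $w\in\mathbb{R}^A$, the polyhedron $w+\lambda P$ is of orthant type and $d(w+\lambda P)=d(P)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $P$ contains a translate of the orthant. It contains no line, since both directions of a line in $P$ would satisfy the inequalities of (P1) and lie in the orthant. Now apply (P2). (b) For $p\in P$ the inequality holds at $p+te_i$ for all $t\ge0$, so $c_i\ge0$. By (P1), $\operatorname{rec}(G)=\{r\ge0:c\cdot r=0\}=\mathbb{R}^Z_{\ge0}$. (c) The map $y\mapsto w+\lambda y$ preserves faces, dimensions, boundedness and recession cones.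
\end{proof}

In particular $d(P)\ge0$ is defined. If $A=\emptyset$, then $P$ is a point and $d(P)=0$. If $A\neq\emptyset$, we fix for each facet $F$ of $P$ the inequality $c_F\cdot y\ge\beta_F$ of (P4), with $0\ne c_F\ge0$, and put
\[
Z_F=\{i\in A:(c_F)_i=0\},\qquad W_F=A\setminus Z_F\ne\emptyset .
\]
Thus $F$ is unbounded exactly in the directions $e_i$ with $i\in Z_F$. For $Y\subseteq A$ we write $y_Y\in\mathbb{R}^Y$ for the vector of $Y$-coordinates of $y$.

\section{Newton polyhedra and analytic spread}\label{sec:newton}

Let $0\ne I\ne S$ be a monomial ideal with a fixed finite set of monomial generators, whose exponents we call \emph{generator exponents}, and let $P=P(I)$. By (P2), $P\subseteq\mathbb{R}^n_{\ge0}$ is of orthant type and its vertices are generator exponents. Also $0\notin P$, because the generator exponents are nonzero and so $y_1+\dots+y_n\ge1$ on $P$.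

\begin{lemma}\label{lem:closure}
Let $k\ge1$ and $a\in\mathbb{N}^n$. The following are equivalent: \textup{(i)} $a\in kP$; \textup{(ii)} $x^{ra}\in I^{rk}$ for some $r\ge1$; \textup{(iii)} $x^a\in\overline{I^k}$. Thus $\Gamma(\overline{I^k})=kP\cap\mathbb{Z}^n$.
\end{lemma}

\begin{proof}
Since $(I^k)^r=I^{rk}$, the equivalence of (ii) and (iii) is the description of the integral closure of the monomial ideal $I^k$. If (ii) holds, then $ra=h_1+\dots+h_{rk}+w$ with generator exponents $h_\nu$ and $w\ge0$; dividing by $rk$ gives $a/k\in P$. Let (i) hold. The pairs $(\lambda,w)$ with $a/k=\sum\lambda_ig_i+w$, $\lambda_i\ge0$, $\sum\lambda_i=1$, $w\ge0$ (the $g_i$ being the generator exponents) are the solutions of a solvable system of linear equations and inequalities with rational coefficients, so there is a rational solution. Choose $r\geq1$ with all $rk\lambda_i\in\mathbb{N}$. Then $ra=\sum(rk\lambda_i)g_i+rkw$, where $\sum rk\lambda_i=rk$ and $rkw\ge0$ is an integer vector. This is (ii).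
\end{proof}

The formula for the analytic spread below is known \cite{BA}; we include a proof for completeness. It uses one fact from commutative algebra. An algebra generated over $\mathbb{K}$ by finitely many monomials of a polynomial ring is a finitely generated domain, so its Krull dimension is the transcendence degree of its fraction field, which is the rank of the group generated by the exponents. If the monomials are $x^{g}t$ and the points $g$ span an affine space of dimension $e$, this rank is $e+1$.

\begin{proposition}\label{prop:spread}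
$\ell(I)=d(P(I))+1$.
\end{proposition}

\begin{proof}
Write $d=d(P)$ and $\mathcal{F}=\mathcal{R}(I)/\mathfrak{m}\mathcal{R}(I)$.

\emph{The inequality $\ell(I)\ge d+1$.} We exhibit a quotient of $\mathcal{F}$ of dimension $d+1$. Let $G=\{y\in P:c\cdot y=\beta\}$ be a bounded face of dimension $d$; all $c_i$ are positive by Lemma~\ref{lem:orthant}(b). Every monomial $x^bt^l\in\mathcal{R}(I)$ has $c\cdot b\ge l\beta$, since $b\in lP$ for $l\ge1$ and $b\ge0$ for $l=0$. Hence the monomials $x^at^k\in\mathcal{R}(I)$ with $c\cdot a>k\beta$ span an ideal $\mathcal{N}$, and $\mathcal{N}\supseteq\mathfrak{m}\mathcal{R}(I)$ because $c_i>0$. A monomial $x^at^k\in\mathcal{R}(I)$ outside $\mathcal{N}$ has $a=h_1+\dots+h_k+w$ with generator exponents $h_\nu$ and $w\ge0$, and $c\cdot a=k\beta$ forces $w=0$ and $h_\nu\in G$ for all $\nu$. Conversely, products of monomials $x^gt$ with $g\in G$ lie outside $\mathcal{N}$. So $\mathcal{R}(I)=B\oplus\mathcal{N}$, where $B$ is the $\mathbb{K}$-algebra generated by the $x^gt$ with $g$ a generator exponent in $G$, and $\mathcal{F}$ surjects onto $\mathcal{R}(I)/\mathcal{N}\cong B$.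 The vertices of $G$ are among these $g$ and span $\operatorname{aff}(G)$, so $\dim B=d+1$.

\emph{Nilpotent monomials.} We claim: if $x^at^k\in\mathcal{R}(I)$, $k\ge1$, and $a/k$ lies on no bounded face of $P$, then $x^at^k$ is nilpotent in $\mathcal{F}$. The face $G'$ with $a/k$ in its relative interior is unbounded, so $e_i\in\operatorname{rec}(G')$ for some $i$. Then $e_i$ is parallel to $\operatorname{aff}(G')$, so $a/k-e_i/(Nk)\in G'$ for a large integer $N$; that is, $Na-e_i\in NkP$. By Lemma~\ref{lem:closure}, $x^{r(Na-e_i)}\in I^{rNk}$ for some $r\ge1$, and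
\[
(x^at^k)^{rN}=x_i^{\,r}\cdot x^{r(Na-e_i)}t^{rNk}\in\mathfrak{m}\mathcal{R}(I).
\]

\emph{The inequality $\ell(I)\le d+1$.} It suffices to show $\dim\mathcal{F}/\mathfrak{p}\le d+1$ for each prime $\mathfrak{p}$ of $\mathcal{F}$. The $\mathbb{K}$-algebra $\mathcal{F}$ is generated by the classes of the $x^gt$ with $g$ a generator exponent. Let $x^{g_1}t,\dots,x^{g_s}t$ be those whose classes are not in $\mathfrak{p}$. If $s=0$, then $\mathcal{F}/\mathfrak{p}=\mathbb{K}$. Otherwise their product is not in $\mathfrak{p}$, hence not nilpotent, so $\frac1s\sum g_i$ lies on a bounded face $G'$, and by (P3) all $g_i$ lie on $G'$. The subalgebra $\mathbb{K}[x^{g_1}t,\dots,x^{g_s}t]$ of $\mathcal{R}(I)$ has dimension at most $\dim G'+1\le d+1$ and surjects onto $\mathcal{F}/\mathfrak{p}$.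
\end{proof}

\begin{proof}[Proof of the lower bounds, assuming Theorems~\ref{thm:inside} and~\ref{thm:outside}]
Let $k\ge1$. By Lemma~\ref{lem:closure}, the exponents of the monomials inside and outside $\overline{I^k}$ form the sets $kP\cap\mathbb{Z}^n$ and $\mathbb{N}^n\setminus kP$. By Lemma~\ref{lem:orthant}(c), $kP\subseteq\mathbb{R}^n_{\ge0}$ is of orthant type with $d(kP)=d(P)$, and $d(P)\le\ell(I)-1$ by Proposition~\ref{prop:spread}. Theorems~\ref{thm:inside} and~\ref{thm:outside} give
\[
\operatorname{sdepth}(\overline{I^k})\ge n-d(P)\ge n-\ell(I)+1,\qquad\operatorname{sdepth}(S/\overline{I^k})\ge n-1-d(P)\ge n-\ell(I).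
\]
These are the lower bounds of Theorem~\ref{thm:sharp}, and the case $k=1$, $I=\overline{I}$ is Theorem~\ref{thm:conj}.
\end{proof}

Only the inequality $\ell(I)\ge d(P)+1$ was used; the opposite one enters in Section~\ref{sec:upper}. The hypothesis $I=\overline{I}$ was used once, to identify $\Gamma(I)$ with the full set of lattice points of $P$. It cannot be dropped.

\begin{example}\label{ex:notclosed}
Let $I=(x_1^2,x_2^2,x_1x_2x_3)$ and $n=3$. Since $(1,1,1)=\frac12(2,0,0)+\frac12(0,2,0)+e_3$, we have $P(I)=\{y\ge0:y_1+y_2\ge2\}$. Each defining inequality has a zero coefficient, so no facet is bounded and $d\le1$. The inequality $y_1+y_2+y_3\ge2$ cuts out the segment from $(2,0,0)$ to $(0,2,0)$, so $d=1$, $\ell(I)=2$ and $n-\ell(I)=1$. But $x_1x_2\notin I$ and $\mathfrak{m}x_1x_2\subseteq I$. A cell outside $\Gamma(I)$ that contains $(1,1,0)$ contains no $(1,1,0)+e_i$, so it has dimension $0$, and $\operatorname{sdepth}(S/I)=0$. The lattice point $(1,1,0)$ of $P(I)$ is an isolated hole of $\Gamma(I)$, invisible to $\ell(I)$.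
\end{example}

\section{An example in three variables}\label{sec:example}

The principal case $d=0$ was treated in Section~\ref{sec:intro}, and for $d=n-1$ the first bound is empty. The first case in between is $n=3$, $d=1$, where we want cells of dimension $2$ inside and $1$ outside. Take $I=(x_1,x_2x_3)$. Then
\[
P=P(I)=\{y\ge0:\ y_1+y_2\ge1,\ y_1+y_3\ge1\}:
\]
both generator exponents satisfy the inequalities, and a solution $y$ dominates $t(1,0,0)+(1-t)(0,1,1)$ with $t=\min(1,y_1)$. As in Example~\ref{ex:notclosed}, no facet is bounded, and the sum $2y_1+y_2+y_3\ge2$ of the two inequalities cuts out the edge from $(1,0,0)$ to $(0,1,1)$. So $d(P)=1$. Fix $k\geq1$ and let $F_1,F_2,F_3$ be the facets $y_1=0$, $y_1+y_2=k$, $y_1+y_3=k$ of $kP$.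

\subsection*{Inside}
Let a point $a\in kP\cap\mathbb{Z}^3$ fall in the direction $-e_1$ until it hits the boundary, at height $\max(0,k-a_2,k-a_3)$, and sort the points by the facet on which they land. All points of a line parallel to $e_1$ land at the same place, so the direction $e_1$ is free in every class. The difficulty is the points that land on two facets, for instance those with $a_2=a_3=b<k$, which land on the bounded edge. Put in a class of their own, they form the cells $(k-b,b,b)+\mathbb{N}^{\{1\}}$ of dimension $1$, which is too small. They have to be handed to one of the two facets, consistently over all faces at once.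

A generic shift does this. Take $v\in(0,\frac12)^3$ with $v_2<v_3$ and let $a+v$ fall instead of $a$. An integer $N$ satisfies $N+v_1+v_i\ge k$ only if $N\ge k$, so $a\in kP$ if and only if $a+v\in kP$. The landing height is now $\max(0,k-a_2-v_2,k-a_3-v_3)$, and the maximum is attained once. The point lands on $F_1$ if $a_2,a_3\ge k$; on $F_2$ if $a_2<k$ and $a_2\le a_3$; on $F_3$ if $a_3<k$ and $a_3<a_2$. On $F_2$ the coordinate $a_2=b$ takes finitely many values, and once it is fixed the conditions are $a_1\ge k-b$ and $a_3\ge b$; the class of $F_3$ splits in the same way by the value $a_3=b$, with $a_1\geq k-b$ and $a_2\geq b+1$. We obtain the partition of $kP\cap\mathbb{Z}^3$ into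
\[
(0,k,k)+\mathbb{N}^{\{1,2,3\}},\qquad(k-b,b,b)+\mathbb{N}^{\{1,3\}},\qquad(k-b,b+1,b)+\mathbb{N}^{\{1,2\}}\qquad(0\le b<k),
\]
with cells of dimension at least $2=n-d$; see Figure~\ref{fig:example}. The condition $a_3\ge b$ describes the lattice points of a slice of $F_2$, a half-line. In general the slice is a polyhedron of orthant type in fewer variables, and its lattice points are partitioned by induction.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!25] (3,3) rectangle (5.7,5.7);
\draw[dashed] (-0.15,-0.45) -- (2.85,2.55) -- (2.85,5.7);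
\draw[dashed] (2.85,2.55) -- (5.7,2.55);
\foreach \p in {0,1,2} {
  \draw[thick,->] (\p,\p) -- (\p,5.7);
  \draw[thick,->] ({\p+1},\p) -- (5.7,\p);
}
\foreach \p in {0,...,5} \foreach \q in {0,...,5} \fill (\p,\q) circle (1.8pt);
\node at (6.2,0) {$a_2$};
\node at (0,6.1) {$a_3$};
\node at (4.5,4.5) {$F_1$};
\node at (1.5,4.5) {$F_2$};
\node at (4.5,1.5) {$F_3$};
\end{tikzpicture}
\caption{The polyhedron $\{y\ge0:y_1+y_2\ge3,\ y_1+y_3\ge3\}$ seen along $e_1$. The dashed lines are the shadows of the edges between the facets $F_1:y_1=0$, $F_2:y_1+y_2=3$, $F_3:y_1+y_3=3$, moved by a small generic vector so that they miss all lattice points $(a_2,a_3)$. Over the gray quadrant lies one cell of dimension $3$ of the polyhedron. Over each ray starting at $(b,b)$ or $(b+1,b)$, the points with $a_1\ge3-b$ form a cell of dimension $2$ inside the polyhedron, and the points with $a_1=0,\dots,2-b$ form $3-b$ cells of dimension $1$ outside it.}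
\label{fig:example}
\end{figure}

\subsection*{Outside}
A point $a\in\mathbb{N}^3\setminus kP$ must be pushed toward $kP$, and a coordinate direction need not reach it: the ray $\mathbb{R}_{\geq0}e_2$ misses $kP$. We push $a$ away from a center $o=-v$, now with $v\in(0,\frac14)^3$ and $v_2<v_3$, along the ray $o+s(a-o)$. Put $\mu=a_1+a_2$, $\mu'=a_1+a_3$, $\alpha=v_1+v_2$, $\alpha'=v_1+v_3$. The ray crosses the planes of $F_2$ and $F_3$ at
\[
s_2=\frac{k+\alpha}{\mu+\alpha},\qquad s_3=\frac{k+\alpha'}{\mu'+\alpha'},
\]
and it enters $kP$ through the facet with the larger value. We have $s_2>s_3$ if and only if $\Delta=k(\mu'-\mu)+k(\alpha'-\alpha)+\alpha\mu'-\alpha'\mu>0$. If $\mu=\mu'<k$, then $\Delta=(\alpha'-\alpha)(k-\mu)>0$. If $\mu<\mu'$ and $\mu<k$, then $\Delta\ge k-\alpha k-\alpha'k>0$, since $\alpha+\alpha'<1$; exchanging the roles gives $\Delta<0$ if $\mu'<\mu$ and $\mu'<k$. So $a$ enters through $F_2$ if $a_2\le a_3$ and through $F_3$ if $a_3<a_2$. Fixing $(a_1,a_2)$ in the first case and $(a_1,a_3)$ in the second gives the partition of $\mathbb{N}^3\setminus kP$ into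
\[
(b_1,b,b)+\mathbb{N}^{\{3\}},\qquad(b_1,b+1,b)+\mathbb{N}^{\{2\}}\qquad(b_1,b\in\mathbb{N},\ b_1+b<k),
\]
with cells of dimension $1=n-1-d$.

\section{Slices of a facet}\label{sec:slices}

In the example, the slices of $F_2$ obtained by fixing $(y_1,y_2)$ are half-lines, and as $(y_1,y_2)$ moves along a segment their endpoints sweep out the bounded edge. In general, a bounded face of a slice sweeps out a bounded face of $P$ whose dimension is larger by the dimension of the space of slices. This is the only place where $d(P)$ enters the construction.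

\begin{lemma}\label{lem:slice}
Let $P\subseteq\mathbb{R}^A$ be of orthant type, $F$ a facet, $W=W_F$, $Z=Z_F$, and $\pi:\mathbb{R}^A\to\mathbb{R}^W$ the projection. Then $\pi(F)$ is compact of dimension $|W|-1$. For every $q\in\pi(F)$ the slice $F_q=\{z\in\mathbb{R}^Z:(q,z)\in F\}$ is of orthant type in $\mathbb{R}^Z$, and
\[
d(F_q)\le d(P)-(|W|-1).
\]
\end{lemma}

\begin{proof}
By (P2) and Lemma~\ref{lem:orthant}(b), $F=\operatorname{conv}V+\mathbb{R}^Z_{\ge0}$ with $V$ the set of vertices of $F$, so $\pi(F)=\operatorname{conv}\pi(V)$ is compact. Its affine hull is $\pi(\operatorname{aff}F)=\{y\in\mathbb{R}^W:(c_F)_W\cdot y=\beta_F\}$, of dimension $|W|-1$. The slice $F_q$ is a nonempty polyhedron, and by (P1) its recession cone is $\{r\in\mathbb{R}^Z:(0,r)\in\operatorname{rec}(F)\}=\mathbb{R}^Z_{\ge0}$.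

If $Z=\emptyset$, then $d(F_q)=0$ and $F$ is a bounded face of dimension $|W|-1$, so the inequality holds. Let $Z\ne\emptyset$ and let $K$ be a bounded face of $F_q$. We look for a bounded face $G$ of $F$ that contains $\{q\}\times K$ and has $\dim\pi(G)=|W|-1$. The smallest face containing $\{q\}\times K$ may have a smaller projection, so we construct $G$ from a linear functional. By Lemma~\ref{lem:orthant}(b) there are $\gamma\in\mathbb{R}^Z_{>0}$ and $t_0$ with $\gamma\cdot z\ge t_0$ on $F_q$ and equality exactly on $K$. Record the values of $\gamma$ on all slices at once: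
\[
E=\{(\pi(y),\gamma\cdot y_Z):y\in F\}=\operatorname{conv}\{(\pi(y),\gamma\cdot y_Z):y\in V\}+\mathbb{R}_{\ge0}(0,1)\subseteq\mathbb{R}^W\times\mathbb{R}.
\]
By (P2) this is a polyhedron. It projects onto $\pi(F)$ and contains vertical rays, so $\dim E=|W|$. The point $(q,t_0)$ lies in $E$, and $(q,t_0-\delta)\notin E$ for $\delta>0$, because $t_0$ is the minimum of $\gamma$ on $F_q$. By (P5), $(q,t_0)$ lies on a facet $\Phi$ of $E$ whose inequality has a positive coefficient at $t$; normalize it to $\lambda\cdot y+t\ge\nu$. The projection $(y,t)\mapsto y$ is injective on the hyperplane $\lambda\cdot y+t=\nu$, so it maps $\Phi$ onto a set of dimension $\dim\Phi=|W|-1$.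

The inequality $\lambda\cdot\pi(y)+\gamma\cdot y_Z\ge\nu$ holds on $F$. Let $G$ be the face of $F$ on which it is an equality, that is, the preimage of $\Phi$. Then $\pi(G)$ is the projection of $\Phi$ and has dimension $|W|-1$. For $z\in K$ we have $\lambda\cdot q+\gamma\cdot z=\lambda\cdot q+t_0=\nu$, so $\{q\}\times K\subseteq G$. By (P1), $\operatorname{rec}(G)=\{r\in\mathbb{R}^Z_{\ge0}:\gamma\cdot r=0\}=\{0\}$, so $G$ is a bounded face of $P$ and $\dim G\le d(P)$. Finally, $\{q\}\times K$ lies in the fiber over $q$ of the affine surjection $\operatorname{aff}(G)\to\operatorname{aff}(\pi(G))$, and this fiber has dimension $\dim G-(|W|-1)$.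
\end{proof}

\section{Lattice points inside the polyhedron}\label{sec:inside}

We first make sure that a small shift toward the positive orthant does not change which lattice points lie in $P$. There are infinitely many lattice points near $P$ and $c_F$ may be irrational, so this needs the orthant type.

\begin{lemma}\label{lem:perturb}
Let $P\subseteq\mathbb{R}^A$ be of orthant type. There is $\varepsilon>0$ such that for all $v\in[0,\varepsilon)^A$ and $a\in\mathbb{Z}^A$: $a\in P$ if and only if $a+v\in P$.
\end{lemma}

\begin{proof}
If $a\in P$, then $a+v\in P$ because $v\in\operatorname{rec}(P)$. For the converse let $\mu$ be a coordinatewise lower bound for $P$. For a facet $F$ consider the values $c_F\cdot a$, where $a\in\mathbb{Z}^A$, $a_i\ge\mu_i-1$ for all $i$, and $c_F\cdot a<\beta_F$. Such a value depends only on the coordinates $a_i$ with $i\in W_F$. These are bounded below, and since their coefficients are positive and $c_F\cdot a<\beta_F$, they are also bounded above. So there are finitely many values, and all are at most $\beta_F-\eta_F$ for some $\eta_F>0$. Choose $\varepsilon\in(0,1]$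 with $\varepsilon\sum_i(c_F)_i<\eta_F$ for all facets $F$. Suppose $v\in[0,\varepsilon)^A$, $a+v\in P$ and $a\notin P$. Then $a_i\ge\mu_i-1$ for all $i$ and $c_F\cdot a<\beta_F$ for some $F$, so $c_F\cdot(a+v)\le\beta_F-\eta_F+\varepsilon\sum_i(c_F)_i<\beta_F$, a contradiction.
\end{proof}

The bookkeeping of the proof is as follows. For the points that fall in the direction $-e_j$ onto a facet $F$, the direction $e_j$ is free. The other $|W_F|-1$ coordinates in $W_F$ are bounded on $F$ and are frozen. In the slice, induction loses at most $d(F_q)\le d(P)-(|W_F|-1)$ further directions. The total loss is at most $d(P)$.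

\begin{proof}[Proof of Theorem~\ref{thm:inside}]
We use induction on $|A|$. If $A=\emptyset$, then $P\cap\mathbb{Z}^A$ is one cell of dimension $0$. Let $|A|\ge1$ and fix $j\in A$.

\emph{The shift.} Take $\varepsilon$ from Lemma~\ref{lem:perturb} and choose $v\in(0,\varepsilon)^A$ such that
\begin{equation}\label{eq:genericA}
a+v\notin\operatorname{aff}(G)+\mathbb{R}e_j\quad\text{for all }a\in\mathbb{Z}^A\text{ and all faces }G\text{ of }P\text{ with }\dim G\le|A|-2 .
\end{equation}
This excludes countably many affine subspaces of dimension at most $|A|-1$. Their union has measure zero, so $v$ exists.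

\emph{The landing facet.} Let $a\in P\cap\mathbb{Z}^A$, so $a+v\in P$. As $P$ is closed and bounded below, there is a largest $\tau\ge0$ with $a+v-\tau e_j\in P$; put $p(a)=a+v-\tau e_j$. By (P5), $p(a)$ lies on a facet $F$ with $(c_F)_j>0$. By \eqref{eq:genericA} it lies on no face of dimension at most $|A|-2$, so by (P3) it lies on exactly one facet $F(a)$, and $j\in W_{F(a)}$.

\emph{The classes.} For a facet $F$ with $j\in W_F$ write $W=W_F$, $W'=W\setminus\{j\}$, $Z=Z_F$, $c=c_F$, $\beta=\beta_F$, and for $b\in\mathbb{Z}^{W'}$ let
\[
C_{F,b}=\{a\in P\cap\mathbb{Z}^A:\ F(a)=F,\ a_{W'}=b\}.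
\]
These sets partition $P\cap\mathbb{Z}^A$. If $a\in C_{F,b}$, then $b+v_{W'}=p(a)_{W'}$ lies in the projection of $F$ to $\mathbb{R}^{W'}$, which is bounded by Lemma~\ref{lem:slice}; so only finitely many classes are nonempty. Let $C_{F,b}\ne\emptyset$. Define $h\in\mathbb{R}$ by $c_jh+\sum_{i\in W'}c_i(b_i+v_i)=\beta$, and let $q=(b+v_{W'},h)\in\mathbb{R}^{W'}\times\mathbb{R}^{\{j\}}=\mathbb{R}^W$. We claim that
\begin{equation}\label{eq:classA}
C_{F,b}=\{a\in\mathbb{Z}^A:\ a_{W'}=b,\ \ a_j+v_j\ge h,\ \ a_Z\in F_q-v_Z\}.
\end{equation}
Let $a\in C_{F,b}$. The point $p(a)\in F$ has $W'$-coordinates $b+v_{W'}$ and satisfies $c\cdot p(a)=\beta$, so its $j$-coordinate is $h$. Hence $p(a)=(q,a_Z+v_Z)$, which gives $q\in\pi(F)$, $a_Z+v_Z\in F_q$ and $a_j+v_j=h+\tau\ge h$. Conversely, let $a$ belong to the right side. Then $f=(q,a_Z+v_Z)\in F$ and $a+v=f+te_j$ with $t=a_j+v_j-h\ge0$. So $a+v\in P$, and $a\in P$ by Lemma~\ref{lem:perturb}. Since $c\cdot f=\beta$ and $c_j>0$, the points $f-\delta e_j$ with $\delta>0$ violate $c\cdot y\ge\beta$. Thus $p(a)=f\in F$, and $F(a)=F$ because $p(a)$ lies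 on only one facet.

\emph{Induction.} The three conditions in \eqref{eq:classA} concern disjoint sets of coordinates, so $C_{F,b}$ is a product. By Lemmas~\ref{lem:slice} and~\ref{lem:orthant}(c), $F_q-v_Z\subseteq\mathbb{R}^Z$ is of orthant type with $d(F_q-v_Z)\le d(P)-|W|+1$, and $|Z|<|A|$. By induction, $(F_q-v_Z)\cap\mathbb{Z}^Z$ is a finite disjoint union of cells $u'+\mathbb{N}^{Y'}$ with
\[
|Y'|\ge|Z|-d(P)+|W|-1=|A|-1-d(P).
\]
Therefore $C_{F,b}$ is the finite disjoint union of the cells $(b,\lceil h-v_j\rceil,u')+\mathbb{N}^{Y'\cup\{j\}}$, of dimension at least $|A|-d(P)$.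
\end{proof}

Condition \eqref{eq:genericA} is what keeps the slices closed. Without it the right sides of \eqref{eq:classA} overlap for adjacent facets, and removing the overlaps by hand leaves half-open slices, to which the induction hypothesis does not apply.

\section{Lattice points outside the polyhedron}\label{sec:outside}

To reach $P$ from every point of $\mathbb{N}^n$ one must move in a direction with all coordinates positive. A parallel projection has this property, but it does not respect the orthant: the points that project to a given slice $F_q$ form a translate of $F_q$ cut by the extra inequalities $z\ge0$, and Lemma~\ref{lem:slice} says nothing about the bounded faces of such an intersection. A central projection from a point $o\in(-1,0)^n$ avoids this. Indeed $\mathbb{N}^n=\mathbb{Z}^n\cap(o+\mathbb{R}^n_{>0})$, and contractions toward $o$ map $o+\mathbb{R}^n_{>0}$ into itself, so a contracted slice has all its lattice points in the orthant automatically. The freedom in choosing $o$ supplies the genericity. Now all $|W_F|$ coordinates in $W_F$ are frozen, so the total loss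 is $|W_F|+d(P)-(|W_F|-1)=d(P)+1$.

\begin{proof}[Proof of Theorem~\ref{thm:outside}]
Choose $o\in(-1,0)^n$ such that
\begin{equation}\label{eq:genericB}
o\notin\operatorname{aff}(G\cup\{a\})\quad\text{for all }a\in\mathbb{N}^n\text{ and all faces }G\text{ of }P\text{ with }\dim G\le n-2 .
\end{equation}
Again countably many affine subspaces of dimension at most $n-1$ are excluded, so $o$ exists.

\emph{The entry facet.} Let $a\in\mathbb{N}^n\setminus P$. All coordinates of $a-o$ are positive and $0\ne c_F\ge0$, so for each facet $F$ the function $s\mapsto c_F\cdot(o+s(a-o))$ is affine and strictly increasing; let $\sigma_F$ be the point where it takes the value $\beta_F$. Then $o+s(a-o)\in P$ if and only if $s\ge\sigma(a):=\max_F\sigma_F$, and $\sigma(a)>1$ because $s=1$ gives $a\notin P$. The point $p(a)=o+\sigma(a)(a-o)$ lies on each facet $F$ with $\sigma_F=\sigma(a)$. If it lay on a face $G$ with $\dim G\le n-2$, then $o$, which is on the line through the distinct points $a$ and $p(a)$, would lie in $\operatorname{aff}(G\cup\{a\})$, contrary to \eqref{eq:genericB}. So $p(a)$ lies on exactly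 one facet $F(a)$, and $c_{F(a)}\cdot a<\beta_{F(a)}$ because $\sigma_{F(a)}>1$.

\emph{The classes.} For a facet $F$ write $W,Z,c,\beta$ for $W_F,Z_F,c_F,\beta_F$, and for $b\in\mathbb{N}^W$ let
\[
C_{F,b}=\{a\in\mathbb{N}^n\setminus P:\ F(a)=F,\ a_W=b\}.
\]
These sets partition $\mathbb{N}^n\setminus P$. If $C_{F,b}\ne\emptyset$, then $c_W\cdot b<\beta$, which holds for only finitely many $b\in\mathbb{N}^W$ because $c_i>0$ for $i\in W$. Let $C_{F,b}\ne\emptyset$. Let $\sigma$ be the solution of $c_W\cdot(o_W+s(b-o_W))=\beta$; it equals $\sigma_F$ for every point $a$ with $a_W=b$, and $\sigma>1$ because $c_W\cdot b<\beta$. Put $q=o_W+\sigma(b-o_W)$. We claim that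
\begin{equation}\label{eq:classB}
C_{F,b}=\{(b,z):z\in H\cap\mathbb{Z}^Z\},\qquad H=o_Z+\tfrac1\sigma(F_q-o_Z).
\end{equation}
Let $a=(b,z)\in C_{F,b}$. Then $c\cdot p(a)=\beta$ gives $\sigma(a)=\sigma$, so $p(a)=(q,o_Z+\sigma(z-o_Z))\in F$. Hence $q\in\pi(F)$ and $z\in H$. Conversely, let $z\in H\cap\mathbb{Z}^Z$ and $f=o_Z+\sigma(z-o_Z)\in F_q$. Here we use the hypothesis $P\subseteq\mathbb{R}^n_{\ge0}$: it gives $f\ge0$, so the coordinates of $z=\frac1\sigma f+(1-\frac1\sigma)o_Z$ exceed $-1$, and the integer vector $z$ lies in $\mathbb{N}^Z$. Put $a=(b,z)\in\mathbb{N}^n$. Then $c\cdot a=c_W\cdot b<\beta$, so $a\notin P$. The point $o+\sigma(a-o)=(q,f)$ lies in $F$, while for $s<\sigma$ the point $o+s(a-o)$ violates $c\cdot y\ge\beta$. So $p(a)=(q,f)\in F$ and $F(a)=F$.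

\emph{Conclusion.} By Lemmas~\ref{lem:slice} and~\ref{lem:orthant}(c), $H\subseteq\mathbb{R}^Z$ is of orthant type with $d(H)\le d(P)-|W|+1$. Theorem~\ref{thm:inside} partitions $H\cap\mathbb{Z}^Z$, and by \eqref{eq:classB} also $C_{F,b}$, into finitely many cells of dimension at least $|Z|-d(H)\ge|Z|+|W|-1-d(P)=n-1-d(P)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:conj} and of the lower bounds in Theorem~\ref{thm:sharp}.

\section{Upper bounds for large powers}\label{sec:upper}

Let $0\ne I\ne S$ be a monomial ideal, $P=P(I)$ and $d=d(P)$, so $d=\ell(I)-1$ by Proposition~\ref{prop:spread}. Fix a bounded face $G=\{y\in P:c\cdot y=\beta\}$ of dimension $d$. Then $c\in\mathbb{R}^n_{>0}$, and $\beta>0$ because $G\subseteq\mathbb{R}^n_{\ge0}\setminus\{0\}$. Choose affinely independent vertices $g_0,\dots,g_d$ of $G$; they are generator exponents and span $\operatorname{aff}(G)$. Let $L$ be the $d$-dimensional linear space parallel to $\operatorname{aff}(G)$. It remains to prove, for $k\gg0$, that $\operatorname{sdepth}(J)\le n-d$ whenever $I^k\subseteq J\subseteq\overline{I^k}$,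 and that $\operatorname{sdepth}(S/\overline{I^k})\le n-d-1$. Both proofs find about $k^d$ disjoint cells with corners near $kG$ and compare with the room available there.

\begin{lemma}\label{lem:count}
There is a constant $C$, depending only on $n$ and $G$, such that for every affine subspace $U\subseteq\mathbb{R}^n$ of dimension $h$ whose direction space contains $L$, and all integers $k\ge m\ge1$,
\[
\#\{y\in\mathbb{Z}^n\cap U:\operatorname{dist}(y,kG)\le m\}\le Ck^dm^{h-d}.
\]
\end{lemma}

\begin{proof}
Let $\omega_e$ be the volume of the unit ball of $\mathbb{R}^e$, with $\omega_0=1$, and let $R$ be the diameter of $G$. Distinct lattice points have distance at least $1$, so the balls in $U$ of radius $\frac12$ around the points $y$ have disjoint interiors. They lie in $U_m=\{p\in U:\operatorname{dist}(p,kG)\le2m\}$. Write $p=p'+p''$ according to $\mathbb{R}^n=L\oplus L^\perp$. Since the direction space of $U$ contains $L$, this identifies $U$ isometrically with $L\times U''$, where $U''\subseteq L^\perp$ is affine of dimension $h-d$. Let $p\in U_m$. Then $|p'-(kg_0)'|\le2m+kR\le(R+2)k$.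 All points of $kG$ have the same $L^\perp$-component $(kg_0)''$, so $|p''-(kg_0)''|\le2m$, which confines $p''$ to a ball in $U''$ of radius at most $2m$. Comparing volumes in $U$, the number of points $y$ is at most
\[
\frac{\omega_d\,(R+2)^dk^d\cdot\omega_{h-d}\,(2m)^{h-d}}{\omega_h\,2^{-h}} .
\]
Take for $C$ the maximum over $d\le h\le n$ of $2^{2h-d}(R+2)^d\omega_d\omega_{h-d}/\omega_h$.
\end{proof}

\subsection*{Ideals between $I^k$ and $\overline{I^k}$}
Let $I^k\subseteq J\subseteq\overline{I^k}$, and suppose that $\Gamma(J)$ is partitioned into finitely many cells of dimension at least $n-d+1$. The points $p=\sum k_ig_i$ with $k_i\in\mathbb{N}$ and $\sum k_i=k$ lie in $\Gamma(I^k)\cap kG$. They are distinct by affine independence, and their number is $\binom{k+d}{d}\ge k^d/d!$. Let $u+\mathbb{N}^Y$ be the cell containing such a $p$. Then $u\in\Gamma(J)\subseteq kP$, so $c\cdot u\ge k\beta=c\cdot p$; together with $p-u\ge0$ and $c>0$ this gives $u=p$. Hence distinct points $p$ are corners of distinct cells. Let $m\geq1$. In each of these cells the points $p+w$ with $w\in\mathbb{N}^Y$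 and all $w_i\le m$ number at least $m^{n-d+1}$ and lie within distance $nm$ of $kG$. The cells are disjoint, so Lemma~\ref{lem:count} with $U=\mathbb{R}^n$ gives, for $k\ge nm$,
\[
\frac{k^d}{d!}\,m^{n-d+1}\le Ck^d(nm)^{n-d},\qquad\text{that is,}\qquad m\le C\,d!\,n^{n-d}.
\]
Fix an integer $m>C\,d!\,n^{n-d}$; it depends on $I$ only. For $k\ge nm$ no such partition exists, so $\operatorname{sdepth}(J)\le n-d=n-\ell(I)+1$. The case $J=\overline{I^k}$ gives the second equality of Theorem~\ref{thm:sharp}.

\subsection*{The quotient $S/\overline{I^k}$}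
Suppose that $\mathbb{N}^n\setminus kP$ is partitioned into finitely many cells of dimension at least $n-d$. Two things are new. The complement has no minimal generators near $kG$, so corners near $kG$ have to be found in another way (Step 1). And cells of dimension $n-d$ do not overfill an $n$-dimensional neighborhood of $kG$, so we must show that they are confined to a bounded number of hyperplanes (Step 2).

Each facet $F$ of $P$ equals $\operatorname{conv}(\text{lattice points})+\mathbb{R}^{Z_F}_{\ge0}$, so the hyperplane $\operatorname{aff}(F)$ is spanned by lattice points. We may therefore take $c_F\in\mathbb{N}^n$, and then $\beta_F\in\mathbb{Z}$. The polyhedron $kP$ is defined by the inequalities $c_F\cdot y\ge k\beta_F$. Let $\varphi$ be the number of facets and $N_0=\max_F\sum_i(c_F)_i$. For $T\subseteq[n]$ put $e_T=\sum_{i\in T}e_i$; then $c_F\cdot e_T\le N_0$. Let $X$ be the set of points $p=\sum k_ig_i\in kG$ with integers $k_i\ge N_0$ and $\sum k_i=k$. The condition $k_i\ge N_0$ keeps $p$ away from the facets that do not contain $kG$. For $k\ge2(d+1)N_0$ we have $k'=k-(d+1)N_0\ge k/2$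 and
\[
|X|=\binom{k'+d}{d}\ge\kappa k^d,\qquad\kappa=\frac1{2^dd!}.
\]

\emph{Step 1: for every $p\in X$ there are a cell $u+\mathbb{N}^Y$ of the partition and a set $T\subseteq[n]\setminus Y$ with $p=u+e_T$.} For $f:\mathbb{Z}^n\to\mathbb{Z}$ put
\[
(Df)(y)=\sum_{T\subseteq[n]}(-1)^{|T|}f(y-e_T).
\]
On generating series, $D$ is multiplication by $\prod_i(1-x_i)$, which clears the denominators of the series $x^u/\prod_{i\in Y}(1-x_i)$ of a cell and leaves a polynomial concentrated near the corner. Explicitly, $D$ is linear, and if $f(y)=\prod_if_i(y_i)$, then $(Df)(y)=\prod_i\bigl(f_i(y_i)-f_i(y_i-1)\bigr)$. The indicator function of $u+\mathbb{N}^Y$ is such a product, where $f_i$ is the indicator of $\{t\ge u_i\}$ for $i\in Y$ and of $\{u_i\}$ for $i\notin Y$. The difference of $f_i$ is supported on $\{u_i\}$ in the first case and on $\{u_i,u_i+1\}$ in the second. So $D1_{u+\mathbb{N}^Y}$ is supported on $\{u+e_T:T\subseteq[n]\setminus Y\}$, and in particular $D1_{\mathbb{N}^n}$ is supported on $\{0\}$. Let $p\in X$. Then $p\ne0$ because $c\cdot p=k\beta>0$, and $(D1_{kP\cap\mathbb{Z}^n})(p)=1$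 because $p\in kP$ while $c\cdot(p-e_T)<k\beta$ for $T\ne\emptyset$. Since $kP\subseteq\mathbb{R}^n_{\ge0}$,
\[
(D1_{\mathbb{N}^n\setminus kP})(p)=(D1_{\mathbb{N}^n})(p)-(D1_{kP\cap\mathbb{Z}^n})(p)=0-1\ne0 .
\]
The left side is the finite sum of the values $(D1_{u+\mathbb{N}^Y})(p)$ over the cells of the partition, so one of them is nonzero.

\emph{Step 2: for such a cell there is a facet $F\supseteq G$ with $Y\subseteq Z_F$ and $k\beta_F-N_0\le c_F\cdot u<k\beta_F$.} Suppose that every facet $F$ with $c_F\cdot u<k\beta_F$ had $c_F\cdot e_Y>0$. Then for a large integer $N$ the point $u+Ne_Y$ of the cell would satisfy all these inequalities, and it satisfies the others because $c_F\ge0$. It would lie in $kP$, which is disjoint from the cell. So there is a facet $F$ with $c_F\cdot u<k\beta_F$ and $c_F\cdot e_Y=0$, that is, $Y\subseteq Z_F$. Suppose $G\not\subseteq F$. Then $g_j\notin F$ for some $j$, since otherwise $G\subseteq P\cap\operatorname{aff}(g_0,\dots,g_d)\subseteq P\cap\operatorname{aff}(F)=F$. By integrality $c_F\cdot g_j\ge\beta_F+1$, and $c_F\cdot g_i\ge\beta_F$ for all $i$, so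
\[
c_F\cdot u=c_F\cdot p-c_F\cdot e_T\ge k\beta_F+k_j-N_0\ge k\beta_F,
\]
a contradiction. Hence $G\subseteq F$, so $c_F\cdot p=k\beta_F$ and $c_F\cdot u\ge k\beta_F-N_0$.

\emph{Step 3: counting.} For each $p\in X$ choose a cell, a set $T$ and a facet $F$ as above, and let $s=c_F\cdot u$. As $Y\subseteq Z_F$, the whole cell lies in the hyperplane $U_{F,s}=\{y:c_F\cdot y=s\}$. For given $F$ the integer $s$ takes at most $N_0$ values, so there are at most $\varphi N_02^n$ triples $(F,s,T)$, and one triple occurs for at least $\kappa'k^d$ points $p\in X$, where $\kappa'=\kappa/(\varphi N_02^n)$. These points have distinct corners $u=p-e_T$, hence distinct and therefore disjoint cells. Let $m\geq1$. In each cell the points $u+w$ with $w\in\mathbb{N}^Y$ and all $w_i\le m$ number at least $m^{n-d}$; they lie in $U_{F,s}$ and within distance $n+nm\le2nm$ of $p\in kG$. The direction space of $U_{F,s}$ contains $L$ because $G\subseteq F$. Lemma~\ref{lem:count} with $h=n-1$ gives, for $k\ge2nm$,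
\[
\kappa'k^dm^{n-d}\le Ck^d(2nm)^{n-1-d},\qquad\text{that is,}\qquad m\le C(2n)^{n-1-d}/\kappa'.
\]
Fix an integer $m$ larger than this bound, which does not depend on $k$. For $k\ge\max\{2nm,\,2(d+1)N_0\}$ no such partition exists, so $\operatorname{sdepth}(S/\overline{I^k})\le n-d-1=n-\ell(I)$. This completes the proof of Theorem~\ref{thm:sharp}.

\section{Limits, optimality and symbolic powers}\label{sec:cons}

\begin{corollary}\label{cor:limit}
For every monomial ideal $0\ne I\ne S$,
\[
\lim_{k\to\infty}\operatorname{sdepth}(S/\overline{I^k})=n-\ell(I),\qquad\lim_{k\to\infty}\operatorname{sdepth}(\overline{I^k})=n-\ell(I)+1 .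
\]
For every pair $1\le\ell\le n$ both bounds of Theorem~\ref{thm:conj} are attained by an integrally closed monomial ideal of analytic spread $\ell$ in $n$ variables, for instance by $(x_1,\dots,x_\ell)^k$ with $k\gg0$.
\end{corollary}

\begin{proof}
The limits are the equalities of Theorem~\ref{thm:sharp}. Let $P=P(I)$ and $J=\overline{I^k}$. The set $\Gamma(J)$ lies in $kP$ and contains $kg$ for each generator exponent $g$ of $I$, so $P(J)=kP$. By Lemma~\ref{lem:closure}, $\Gamma(\overline{J})=kP\cap\mathbb{Z}^n=\Gamma(J)$, so $J$ is integrally closed, and $\ell(J)=d(kP)+1=\ell(I)$ by Proposition~\ref{prop:spread}. Thus $J$ attains both bounds for $k\gg0$. For $I=(x_1,\dots,x_\ell)$ the fiber cone is a polynomial ring in $\ell$ variables, so $\ell(I)=\ell$. Moreover $kP=\{y\ge0:y_1+\dots+y_\ell\ge k\}$, whose lattice points are the exponents of the monomials of $I^k$, so $\overline{I^k}=I^k$.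
\end{proof}

Theorems~\ref{thm:inside} and~\ref{thm:outside} apply to every monomial ideal whose exponent set is $P\cap\mathbb{Z}^n$ for some $P\subseteq\mathbb{R}^n_{\ge0}$ of orthant type; the vertices of $P$ need not be lattice points. Symbolic powers are an instance. Recall that a squarefree monomial ideal $0\neq I\neq S$ is the intersection of its minimal primes $\mathfrak{p}_1,\dots,\mathfrak{p}_s$, each generated by variables, and that its $k$-th symbolic power is $I^{(k)}=\bigcap_j\mathfrak{p}_j^k$.

\begin{corollary}\label{cor:symbolic}
Let $0\ne I\ne S$ be a squarefree monomial ideal with minimal primes $\mathfrak{p}_1,\dots,\mathfrak{p}_s$, and let $Q=\{y\in\mathbb{R}^n_{\ge0}:\sum_{x_i\in\mathfrak{p}_j}y_i\ge1\text{ for all }j\}$. Then for all $k\ge1$,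
\[
\operatorname{sdepth}(I^{(k)})\ge n-d(Q)\qquad\text{and}\qquad\operatorname{sdepth}(S/I^{(k)})\ge n-1-d(Q).
\]
\end{corollary}

\begin{proof}
The polyhedron $Q$ contains $(1,\dots,1)$ and has recession cone $\mathbb{R}^n_{\ge0}$ by (P1). A monomial $x^a$ lies in $\mathfrak{p}_j^k$ if and only if $\sum_{x_i\in\mathfrak{p}_j}a_i\ge k$, so $\Gamma(I^{(k)})=kQ\cap\mathbb{Z}^n$. Apply Theorems~\ref{thm:inside} and~\ref{thm:outside} to $kQ$, with $d(kQ)=d(Q)$.
\end{proof}

\begin{example}\label{ex:triangle}
Let $I=(x_1x_2,x_1x_3,x_2x_3)$ and $n=3$. The inequality $y_1+y_2+y_3\ge2$ cuts out of $P(I)$ the triangle spanned by the generator exponents, so $d(P(I))=2$, $\ell(I)=3$, and $\operatorname{sdepth}(S/\overline{I^k})=0$ for $k\gg0$. The minimal primes are the ideals $(x_i,x_j)$. Each inequality defining $Q$ has a zero coefficient, so $Q$ has no bounded facet, $d(Q)\le1$, and $\operatorname{sdepth}(S/I^{(k)})\ge1$ for all $k$. Since $P(I)\subseteq Q$, we have $\overline{I}\subseteq I^{(1)}=I$. So $I$ is integrally closed with $\operatorname{sdepth}(S/I)\ge1>n-\ell(I)$: the first inequality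 of Theorem~\ref{thm:conj} can be strict, as the second was for $\mathfrak{m}$ in Section~\ref{sec:intro}.
\end{example}

\begin{thebibliography}{9}

\bibitem{BA}
C. Bivi\`a-Ausina, \emph{The analytic spread of monomial ideals}, Comm. Algebra 31 (2003).

\bibitem{SF}
S. A. Seyed Fakhari, \emph{Stanley depth of the integral closure of monomial ideals}, arXiv:1205.6971 (2012).

\end{thebibliography}
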